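# MR geometries that contain no proper linear space

## 1. Two-coloured linear spaces with no proper subspace

**Theorem 1.**

(a) For every prime $p>2^{26}$ there is an MR geometry on $26p$ points containing no proper linear space as a subspace.

(b) For every $n\ge 10^{12}$ there is an MR geometry on exactly $n$ points containing no proper linear space as a subspace. So only finitely many $n$ have the property that every MR geometry on $n$ points contains a proper linear space.

Here is what the words mean.

**Definition (finite linear space).** A finite linear space consists of a finite set of points, a finite set of lines and an incidence relation such that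

- (I1) any two distinct points lie on a unique line;
- (I2) each line passes through at least two points;
- (I3) there exist three non-collinear points.

We identify a line with its set of points. The space is *proper* if each of its lines has at least three points.

Projective planes are proper linear spaces. The three vertices of a triangle, with its three sides as two-point lines, form a linear space that is not proper.

**Definition (MR geometry).** Colour each point red or green. A line is monochromatic if all its points have the same colour. An *MR geometry* is a finite linear space with a colouring in which no line is monochromatic. Equivalently, the set of red points is a *blocking set*: every line contains a point of it and a point outside it.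

**Definition (subspace).** Let $T$ be a set of points of $\mathcal S$, not all on one line. It becomes a linear space with the lines $\ell\cap T$, where $\ell$ is a line of $\mathcal S$ with $|\ell\cap T|\ge2$. This is what we call a subspace. No closure condition is imposed: $\ell\cap T$ may be smaller than $\ell$.

**Definition (bad set).** A set $T$ of points is *bad* if it is not contained in a line and $|\ell\cap T|\neq 2$ for every line $\ell$.

The subspace on $T$ is proper exactly when no line meets $T$ in exactly two points. So $\mathcal S$ contains a proper linear space if and only if it has a bad set, and Theorem 1 says that there are MR geometries with no bad set. We shall constantly use badness in this form: *the line through any two points of a bad set $T$ contains a third point of $T$.*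

The problem that Theorem 1 answers is: does an MR geometry always contain a proper linear space as a subspace? The source of the problem is L. M. Pretorius and K. J. Swanepoel, "Blocking sets in small finite linear spaces", arXiv:math/0308288 (2003). The problem statement records as known that every MR geometry has at least $12$ points, and that every MR geometry on at most $15$ points is itself proper or contains a Fano plane as a subspace. So an example as in Theorem 1 has at least $16$ points. The answer is no, and there are infinitely many examples.

If all lines of $\mathcal S$ have at least three points, then $T=\mathcal S$ is bad. So our examples must have two-point lines, and every set $T$ that is not collinear must be caught by some line meeting it in exactly two points.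

## 2. The planes of orders 2 and 3 by hand

**A bad set has at least seven points.** Take a proper linear space, a point $P$ and a line $\ell$ not through $P$. The at least three points of $\ell$ give at least three lines through $P$, each with at least two further points. That makes $1+3\cdot 2=7$. The Fano plane attains this.

**The Fano plane is not an MR geometry.** Some colour class contains at least four points. A set of five points is the complement of two points; exactly $7-3-3+1=2$ lines avoid both, so the set contains a line. Hence a class of at least five points contains a monochromatic line. If a class has exactly four points and contains no line, it is a set of four points with no three collinear, and such a set is the complement of a line. Then the other class is a line, hence monochromatic.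

**The plane of order 3 is an MR geometry.** In $PG(2,3)$ let the red points be
$$(1,0,0),\ (0,1,0),\ (0,0,1),\ (1,-1,0),\ (0,1,-1),\ (-1,0,1).$$
Consider a line $ux+vy+wz=0$. If $u$, $v$ or $w$ vanishes, it contains one of the first three points. If all are $\pm1$, two of them agree, and it contains one of the last three. So every line has a red point. Every red point is on one of the coordinate lines $x=0$, $y=0$, $z=0$. These three lines contain the green points $(0,1,1)$, $(1,0,1)$, $(1,1,0)$ respectively. Any other line meets each coordinate line once, so it has at most three red points among its four points. Hence every line has both colours. The space is proper, so it is itself a bad set.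

## 3. Gluing two planes of order 3

Next we want an MR geometry with many two-point lines.

In $\mathbb Z_{13}$ let $D=\{0,1,3,9\}$. Its differences are
$$1,3,9,12,10,4\ (\text{with }0),\qquad 2,11,8,5\ (1\text{ with }3,9),\qquad 6,7\ (3\text{ with }9),$$
so each nonzero residue occurs exactly once. Hence for $x\neq x'$ there is exactly one $i$ with $x,x'\in i+D$.

Let $\mathcal Q$ have red points $r_x$ and green points $g_x$ $(x\in\mathbb Z_{13})$. Its lines are
$$R_i=\{r_{i+d}:d\in D\}\cup\{g_i\},\qquad G_i=\{g_{i+d}:d\in D\}\cup\{r_{i+7}\}\qquad(i\in\mathbb Z_{13}),$$
together with all pairs $\{r_x,g_y\}$ not contained in one of these.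

**$\mathcal Q$ is an MR geometry.** Two reds lie on exactly one $R_i$ and on no other line, since each $G_i$ has only one red. The same holds for two greens and the $G_i$. The pair $r_x,g_y$ lies in $R_i$ iff $i=y$ and $x-y\in D=\{0,1,3,9\}$. It lies in $G_i$ iff $i=x-7$ and $y-x+7\in D$, that is, $x-y\in 7-D=\{7,6,4,11\}$. These two sets of differences are disjoint, so every red–green pair lies on exactly one line. This is (I1); (I2) and (I3) are clear, and every line has both colours. Also,
$$\{r_x,g_y\}\text{ is a two-point line}\iff x-y\in\{2,5,8,10,12\}.\tag{1}$$
So $\mathcal Q$ has $26$ points, $65$ two-point lines and largest line size $5$.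

**$\mathcal Q$ is not yet an example.** Let $T$ be the set of all reds. Then $|R_i\cap T|=4$, $|G_i\cap T|=1$, and two-point lines meet $T$ once. So $T$ is bad: it is a plane of order $3$. The two-point lines, numerous as they are, all join opposite colours and never see $T$.

This last feature is unavoidable: in any MR geometry, the line through two points of the same colour must contain a point of the other colour, so it has at least three points. Two-point lines cannot destroy a one-coloured bad set. We have to make it incoherent in another way: we replace each point by many copies, and wire the lines so that the pieces of a bad set no longer fit together.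

## 4. Multiplying points into columns

Replace each point $c$ of an MR geometry $\mathcal Q$ by a column $\{c\}\times\mathbb F_p$ of points of the same colour. A long line $L$ should become $p^2$ lines, each with one point in every column of $L$, like graphs of affine functions. What about two points of one column? They have the same colour, so their line must contain a point of the opposite colour, and we must choose a column to take it from.

**Definition (blueprint).** A *blueprint* $(\mathcal Q,\pi)$ is an MR geometry $\mathcal Q$ with a map $\pi:\mathcal Q\to\mathcal Q$ such that for every point $c$, $\{c,\pi(c)\}$ is a line of $\mathcal Q$ with exactly two points, and $\pi(\pi(c))\ne c$. Lines of $\mathcal Q$ with at least three points are called *blocks*.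

The points $c$ and $\pi(c)$ have different colours, because they form a line. Two points of the same colour always lie in a block. A linear space has at least three points, so two have equal colour; hence blocks exist, and the largest line size $k$ is at least $3$.

**Example.** On the 26-point space of Section 3 put
$$\pi(r_x)=g_{x-2},\qquad \pi(g_y)=r_{y+5}.\tag{2}$$
The differences (red index minus green index) are $2$ and $5$, so by (1) $\{c,\pi(c)\}$ is always a two-point line. Moreover $\pi\pi(r_x)=r_{x+3}\neq r_x$ and $\pi\pi(g_y)=g_{y+3}\ne g_y$. So this is a blueprint, with $k=5$.

**Theorem 2 (blow-up).** Let $(\mathcal Q,\pi)$ be a blueprint, $k$ its largest line size, and $p$ a prime with $p>\max\{(2(k-1)^2)^k,\,2^{|\mathcal Q|}\}$. Then there is an MR geometry on $|\mathcal Q|\,p$ points with no bad set.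

From now until Section 9, $(\mathcal Q,\pi)$, $k$ and $p$ are as in Theorem 2. In particular $p$ is odd and $p>k$.

**Construction of $\mathcal S_\eta$.** For each block $L$ fix distinct integers $\xi_{L,c}\in\{0,\dots,|L|-1\}$ $(c\in L)$. Let $\eta=(\eta_{L,c})$, with $\eta_{L,c}\in\mathbb F_p$ for each block $L$ and $c\in L$, be parameters, called the *twist*. The points are the pairs $(c,v)$, $c\in\mathcal Q$, $v\in\mathbb F_p$, with the colour of $c$. The lines are:

- (α) for each block $L$ and $a,b\in\mathbb F_p$, the set $B_L(a,b)=\{(c,\ a\xi_{L,c}+b+\eta_{L,c}):c\in L\}$;
- (β) for each $c$ and each pair $v\neq w$ in $\mathbb F_p$, the set $\{(c,v),(c,w),(\pi(c),\tfrac{v+w}2)\}$;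
- (γ) for each two-point line $\{c,d\}$ of $\mathcal Q$: if $\pi(c)=d$, the pairs $\{(c,v),(d,v)\}$, $v\in\mathbb F_p$; if neither $\pi(c)=d$ nor $\pi(d)=c$, all pairs $\{(c,v),(d,w)\}$.

For $p=5$ and $d=\pi(c)$, the points $(c,0),(c,1)$ lie on a line with $(d,3)$, since $\tfrac12=3$ in $\mathbb F_5$.

**$\mathcal S_\eta$ is an MR geometry for every $\eta$.** We check (I1) by the position of the two columns.

- *One column.* Two points $(c,v),(c,w)$ lie on the (β) line of the pair $v,w$ in column $c$. (α) and (γ) lines have at most one point per column. A (β) line for another column $c'$ has at most one point in column $c$. So the line is unique.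
- *Columns $c\ne d$ in a block $L$.* Then $(c,v),(d,w)\in B_L(a,b)$ means $a\xi_{L,c}+b=v-\eta_{L,c}$ and $a\xi_{L,d}+b=w-\eta_{L,d}$. As $\xi_{L,c}\neq\xi_{L,d}$ in $\mathbb F_p$ (because $p>k$), there is exactly one solution $(a,b)$. No other block contains both $c$ and $d$. (β) and (γ) lines involve two different columns only when these form a two-point line of $\mathcal Q$.
- *$\{c,d\}$ is a two-point line and $\pi(c)=d$.* Then $\pi(d)\neq c$, so no (β) line for column $d$ meets column $c$. A (β) line for column $c$ contains $(c,v)$ and $(d,y)$ iff its other point is $(c,2y-v)$, and this is allowed iff $2y-v\neq v$, i.e. $y\ne v$. So for $v\neq y$ exactly one (β) line and no (γ) line contains both points; for $v=y$ exactly one (γ) line and no (β) line does.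
- *$\{c,d\}$ is a two-point line with neither $\pi(c)=d$ nor $\pi(d)=c$.* Exactly one (γ) line contains the two points, and no (β) line meets both columns.

(I2) is clear. No line has three points in one column, so three points of a column are non-collinear, which is (I3). Every line has both colours, since blocks and two-point lines of $\mathcal Q$ have, and $c,\pi(c)$ have different colours.

The third case shows why $\pi(\pi(c))\ne c$ is required. If also $\pi(d)=c$, then for $v\ne y$ the points $(c,v),(d,y)$ would lie on two different lines: one with third point $(c,2y-v)$, and one with third point $(d,2v-y)$.

## 5. The untwisted product and a dimension count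

The first thing to try is $\eta=0$. It fails as soon as $\mathcal Q$ has a bad set $C$, because the copy $\{(c,0):c\in C\}$ is bad again. To see exactly what has to be avoided, we determine which twists let a bad set $C$ be lifted with one point per column.

For a bad set $C$ of $\mathcal Q$, let $\mathcal L_C$ be the set of lines meeting $C$ in at least $2$, hence at least $3$, points. These are blocks. Let $I_C=\{(L,c):L\in\mathcal L_C,\ c\in C\cap L\}$, and consider the linear map
$$\Phi_C:\mathbb F_p^{C}\times(\mathbb F_p^2)^{\mathcal L_C}\to\mathbb F_p^{I_C},\qquad \big((v_c),(a_L,b_L)\big)\mapsto\big(v_c-a_L\xi_{L,c}-b_L\big)_{(L,c)\in I_C}.$$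

**Remark (what survives).** Suppose $\eta|_{I_C}=\Phi_C((v_c),(a_L,b_L))$. Then $T=\{(c,v_c):c\in C\}$ is a bad set of $\mathcal S_\eta$. For $\eta=0$ we may take all $v_c,a_L,b_L$ equal to $0$.

*Check.* The hypothesis says $v_c=a_L\xi_{L,c}+b_L+\eta_{L,c}$, that is, $(c,v_c)\in B_L(a_L,b_L)$, for all $(L,c)\in I_C$. No two-point line of $\mathcal Q$ is contained in $C$. The (β) and (γ) lines involve two columns forming a two-point line, and $T$ has at most one point per column, so such lines meet $T$ at most once. If $|C\cap L|\le1$, then $B_L(a,b)$ meets $T$ at most once. If $L\in\mathcal L_C$, then $B_L(a_L,b_L)$ contains all $|C\cap L|\ge3$ points of $T$ in columns of $L$, and any other $B_L(a,b)$ shares at most one point with $B_L(a_L,b_L)$. So no line meets $T$ in exactly two points. A line containing $T$ would meet at least three columns, so it would be of type (α), and $C$ would lie in a block, which is false. $\square$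

So we need $\eta|_{I_C}\notin\operatorname{im}\Phi_C$ for all $C$. This is possible because there are more incidences than unknowns. The tool is a textbook theorem.

**de Bruijn–Erdős theorem (1948).** A finite linear space that is not a single line has at least as many lines as points.

*Proof.* Let there be $v$ points and $b$ lines, and suppose $b<v$. Let $r_P$ be the number of lines through $P$ and $k_\ell$ the size of $\ell$. If $P\notin \ell$, joining $P$ to the points of $\ell$ gives $r_P\ge k_\ell$. Then $bk_\ell<vr_P$, so $b(v-k_\ell)>v(b-r_P)$. Here $b-r_P>0$, since this difference counts the lines missing $P$, among them $\ell$. Every line misses a point, and every point $P$ is missed by a line: take a line through $P$ and a second point $Q$, a point $R$ off it, and the line $QR$. Summing over all pairs with $P\notin\ell$,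
$$1=\sum_P\sum_{\ell\not\ni P}\frac1{v(b-r_P)}>\sum_\ell\sum_{P\notin\ell}\frac1{b(v-k_\ell)}=1,$$
a contradiction. $\square$

**Choice of the twist.** We show that one $\eta$ avoids all the images. The set $C$ with its induced lines is a linear space in which distinct members of $\mathcal L_C$ give distinct lines. So $|\mathcal L_C|\ge|C|$, and
$$|I_C|\ge3|\mathcal L_C|\ge2|\mathcal L_C|+|C|.\tag{3}$$
The nonzero vector with all $v_c=1$, $a_L=0$, $b_L=1$ is in the kernel of $\Phi_C$. Hence $\dim\operatorname{im}\Phi_C\le|C|+2|\mathcal L_C|-1<|I_C|$, so the image has at most $p^{|I_C|-1}$ elements. The remaining coordinates of $\eta$ being free, at most a fraction $1/p$ of all twists satisfies $\eta|_{I_C}\in\operatorname{im}\Phi_C$. There are at most $2^{|\mathcal Q|}<p$ sets $C$. So the forbidden twists do not exhaust all twists, and we can fix $\eta$ with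
$$\eta|_{I_C}\notin\operatorname{im}\Phi_C\quad\text{for every bad set }C\text{ of }\mathcal Q.\tag{4}$$

For a Fano plane $C$ with seven three-point traces there are $21$ incidences, against image dimension at most $7+14-1=20$: the one-dimensional kernel is exactly what we need. For the reds of Section 3 there are $52$ incidences, against at most $13+26-1=38$.

With (4), no bad set of $\mathcal Q$ lifts with one point per column along lines $B_L(a_L,b_L)$. It remains to show that *every* bad set of $\mathcal S_\eta$ would be such a lift. A bad set $T$ of $\mathcal S_\eta$ could a priori have many points in each column, and be spread over many lines $B_L(a,b)$ above one block. We exclude the two possibilities in turn.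

## 6. A column and its partner

Let $T$ be a bad set of $\mathcal S_\eta$, and put $T_c=\{v\in\mathbb F_p:(c,v)\in T\}$.

**Step 1. If $T_c\ne\emptyset$ then $(|T_c|,|T_{\pi(c)}|)$ is $(1,0)$ or $(2,1)$.** This step bounds the number of points per column; it is what the midpoint rule in (β) is for.

Let $d=\pi(c)$, $v\in T_c$, $y\in T_d$. The line through $(c,v)$ and $(d,y)$ has a third point in $T$. It is therefore not a (γ) line, so it is a (β) line for column $c$, and
$$v\ne y\quad\text{and}\quad 2y-v\in T_c.\tag{5}$$

Suppose $T_d$ had two elements $y\neq y'$. Applying (5) with $y$ and then with $y'$ shows that $T_c$ is mapped into itself by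
$$v\mapsto 2y'-(2y-v)=v+2(y'-y).$$
This is a nonzero translation of $\mathbb F_p$, so its iterates carry any element to all elements. As $T_c\neq\emptyset$, we get $T_c=\mathbb F_p\ni y$. Then $v=y$ contradicts (5). So $|T_d|\le1$.

For distinct $v,w\in T_c$, the (β) line through $(c,v)$ and $(c,w)$ must have its third point in $T$, so $\frac{v+w}2\in T_d$. If $T_d=\emptyset$, this gives $|T_c|=1$. If $T_d=\{y\}$, any two distinct elements of $T_c$ have sum $2y$. Three distinct elements $u,v,w$ would give $u+v=u+w$, hence $v=w$; so $|T_c|\le2$. And for $v\in T_c$, (5) gives $2y-v\in T_c$ with $2y-v\ne v$, so $|T_c|=2$.

In particular **$|T_c|\le2$ for every $c$**.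

Now look above a block $L$. In the coordinates $(\xi_{L,c},\,v-\eta_{L,c})$ the lines $B_L(a,b)$ become the lines $y=ax+b$. So the part of $T$ above $L$ becomes a set $X$ of points in columns $x\in\{0,\dots,k-1\}$, with at most two points in each. Every line $y=ax+b$ through two points of $X$ in different columns contains a third. We want: $X$ lies on one line $y=ax+b$. This has the form of the Sylvester–Gallai theorem (a finite set in $\mathbb R^2$, not on a line, has a line through exactly two of its points), with two obstacles.

- *Vertical lines are exempt.* A column may contain exactly two points. Sylvester–Gallai yields a line with exactly two points, but that line could be vertical, and then there is no contradiction.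
- *The field is $\mathbb F_p$.* Over finite fields the statement fails, and taking $p$ large does not help by itself. Let $p\equiv1\pmod 3$ be a prime, $p\ge13$, and let $\omega\in\mathbb F_p$ have order $3$. Consider the nine projective points $(0,1,-\omega^i)$, $(-\omega^j,0,1)$, $(1,-\omega^l,0)$. Two of the same type lie on a coordinate line with the third of that type. One of each type is collinear iff
$$\det\begin{pmatrix}0&1&-\omega^i\\-\omega^j&0&1\\1&-\omega^l&0\end{pmatrix}=1-\omega^{i+j+l}=0,$$
that is, $i+j+l\equiv0\pmod 3$. So any two of the nine points are collinear with a third, and they are not all on one line. There are at most $36/3=12$ joining lines. Since $12(p+1)<p^2+p+1$, there is a point $V$ on none of them. The nine points lie on nine different lines through $V$, so one of the $p+1$ lines through $V$ contains none of them. Take this line as the line at infinity and $V$ as the vertical direction. Then we have nine points in nine different columns of $\mathbb F_p^2$ that are not on a line, although the line through any two contains a third.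

The first obstacle needs a new real theorem (Section 7). For the second, what saves us is that our columns sit at *small integers* $0,\dots,k-1$ while $p$ is huge compared with $k$ (Section 8).

## 7. Real point sets with exempt vertical lines

**Lemma 1.** Let $X\subset\mathbb R^2$ be finite, meeting at least two vertical lines, such that every nonvertical line containing at least two points of $X$ contains at least three. Then $X$ lies on one nonvertical line.

The classical proof of Sylvester–Gallai takes a point $q$ and a line $\ell\not\ni q$ at minimal distance, finds two points $a,b$ of $\ell$ on the same side of the foot of $q$, and joins $q$ to the farther one, $b$; then $a$ is too close to $qb$. Here the line $qb$ may be vertical, and then it is not one of the lines we know anything about. With *vertical* distance the argument works for all points of $\ell$ not directly above or below $q$. One configuration resists: one point of $\ell$ to the left of $q$, one to the right, one on the vertical line of $q$. So we first show that this is the only possibility, and then remove it by a global count of slopes.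

*Proof.* Call a nonvertical line containing at least two points of $X$ a *connecting line*. Connecting lines exist, since $X$ meets two vertical lines. Suppose $X$ is not contained in a connecting line. Among the pairs $(q,\ell)$ with $q\in X$, $\ell$ a connecting line and $q\notin\ell$, the vertical distance from $q$ to $\ell$ has a minimum $\delta>0$.

**Step A. If $(q,\ell)$ attains the minimum $\delta$, then $\ell$ contains exactly three points of $X$: one strictly to the left of the vertical line of $q$, one on it, and one strictly to the right.** This step isolates the resisting configuration.

Shift so that $q$ has abscissa $0$. Suppose $a,b\in\ell\cap X$ with $0<x(a)<x(b)$. Then $qb$ is nonvertical, so it is a connecting line, and $a\notin qb$, since otherwise $q\in ab=\ell$. At abscissa $t$ the lines $qb$ and $\ell$ differ in height by $\delta\,|x(b)-t|/x(b)$: this is linear for $t\le x(b)$, equals $\delta$ at $t=0$ and $0$ at $t=x(b)$. So the vertical distance from $a$ to $qb$ is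
$$\delta\,\frac{x(b)-x(a)}{x(b)}\in(0,\delta),$$
contradicting minimality. So at most one point of $\ell\cap X$ lies strictly to the right, and by symmetry at most one strictly to the left. At most one lies on the vertical line of $q$, as $\ell$ is nonvertical. Since $\ell$ has at least three points of $X$, it has exactly one of each kind.

**Step B. The resisting configuration is impossible.** We compare slopes as seen from $q$ and from the point of $\ell$ on the vertical line of $q$.

Fix a minimal pair $(q,\ell)$. By Step A there is a point $a\in\ell\cap X$ on the vertical line of $q$. After a translation and possibly the reflection $y\mapsto-y$, let $a=(0,0)$ and $q=(0,\delta)$. Let $\Lambda$ and $P$ be the sets of points of $X$ with $x<0$ and with $x>0$. Both are nonempty by Step A.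

Let $z\in\Lambda\cup P$. The line $az$ is a connecting line at vertical distance $\delta$ from $q$, so $(q,az)$ attains the minimum. By Step A, $az$ contains exactly one point of $\Lambda$ and exactly one of $P$. With the slope function $s_a(z)=y/x$ for $z=(x,y)$, this says: the values of $s_a$ are distinct on $\Lambda$, distinct on $P$, and form the same set. Hence $\sum_\Lambda s_a=\sum_P s_a$.

Likewise the line $qz$ is a connecting line at vertical distance $\delta$ from $a$, so $(a,qz)$ attains the minimum. With $s_q(z)=(y-\delta)/x$ we get $\sum_\Lambda s_q=\sum_P s_q$ in the same way. Subtracting,
$$\sum_{(x,y)\in\Lambda}\frac{\delta}{x}=\sum_{(x,y)\in P}\frac{\delta}{x}.$$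
The left side is negative and the right side is positive, a contradiction. So $X$ lies on a connecting line. $\square$

## 8. From the reals to $\mathbb F_p$ by ranks

**Lemma 2.** Let $k\ge3$, let $p>(2(k-1)^2)^k$ be prime, and let $X\subset\{0,\dots,k-1\}\times\mathbb F_p$ have at most two points in each column $\{j\}\times\mathbb F_p$ and meet at least two columns. Suppose that for any two points of $X$ in different columns, the line $y=ax+b$ over $\mathbb F_p$ through them contains a third point of $X$. Then $X$ lies on one line $y=ax+b$; in particular it has at most one point per column.

The plan is to keep the columns, which are small integers, and to treat the heights as unknowns. The collinearities of $X$ form a linear system with small integer coefficients. Such a system has the same rank over $\mathbb Q$ as over $\mathbb F_p$ when $p$ is large, and over $\mathbb Q$ we have Lemma 1.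

*Proof.* Write the points of $X$ as $(x_u,y_u)$, $u=1,\dots,n$. Since $X$ meets two columns, the hypothesis gives a third point, so $3\le n\le2k$. A line $y=ax+b$ has one point in each column. So the three points in the hypothesis are in three distinct columns.

**Step A. The linear system.** We encode all collinearities. For each triple $u_1,u_2,u_3$ in three distinct columns that is collinear over $\mathbb F_p$, write down the row expressing
$$(x_{u_3}-x_{u_2})Y_{u_1}+(x_{u_1}-x_{u_3})Y_{u_2}+(x_{u_2}-x_{u_1})Y_{u_3}=0.\tag{6}$$
Over any field in which the three abscissas are distinct, (6) says that the points $(x_{u_i},Y_{u_i})$ are collinear. Let $A$ be the integer matrix with these rows; it has at least one. The absolute values of the nonzero entries of a row are $\alpha,\beta,\alpha+\beta$ with $\alpha+\beta\le k-1$, so its squared norm is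
$$\alpha^2+\beta^2+(\alpha+\beta)^2=2(\alpha^2+\alpha\beta+\beta^2)\le2(\alpha+\beta)^2\le2(k-1)^2 .$$
For $u\neq u'$ in one column let $E_{uu'}$ be the row expressing $Y_u-Y_{u'}=0$. Its squared norm is $2\le 2(k-1)^2$.

**Step B. Ranks over $\mathbb Q$ and over $\mathbb F_p$ agree.** Hadamard's inequality says that the absolute value of a determinant is at most the product of the Euclidean norms of its rows. A minor of $A$, or of $A$ with one row $E_{uu'}$ appended, has size $m\le n\le2k$, and its rows are parts of rows of squared norm at most $2(k-1)^2$. So its absolute value is at most
$$\big(2(k-1)^2\big)^{m/2}\le\big(2(k-1)^2\big)^k<p.$$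
Such a minor is an integer, so it is nonzero iff it is nonzero modulo $p$. The rank is the largest size of a nonzero minor. So $A$ has equal ranks over $\mathbb Q$ and $\mathbb F_p$, and so has each of the matrices $A$ with one appended row $E_{uu'}$.

**Step C. A rational solution with distinct points.** We need heights to which Lemma 1 can be applied. The vector $(y_u)$ solves $AY=0$ over $\mathbb F_p$, and $y_u\ne y_{u'}$ for $u\neq u'$ in one column. So $E_{uu'}$ is not in the row space of $A$ over $\mathbb F_p$: appending it raises the rank. By Step B it raises the rank over $\mathbb Q$ too. Let $W\subseteq\mathbb Q^n$ be the solution space of $A$ over $\mathbb Q$. A row that vanishes on $W$ belongs to the row space of $A$, so $W$ lies in none of the hyperplanes $Y_u=Y_{u'}$. A vector space over the infinite field $\mathbb Q$ is not a finite union of proper subspaces. So some $Y\in W$ avoids all these hyperplanes.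

**Step D. One point per column.** For this $Y$ the points $(x_u,Y_u)\in\mathbb R^2$ are distinct and meet at least two vertical lines. Two of them on a nonvertical line are in different columns. The corresponding points of $X$ are collinear over $\mathbb F_p$ with a third, which gives a row of $A$, so the two real points are collinear with a third as well. Lemma 1 shows that all the points $(x_u,Y_u)$ lie on one nonvertical line. Hence there is exactly one index $u$ in each nonempty column.

**Step E. Back to $\mathbb F_p$.** It remains to show that the original heights are affine. There are now no same-column pairs, so for *every* $Y\in W$ the points $(x_u,Y_u)$ are distinct, and the argument of Step D shows that they lie on a nonvertical line. So every $Y\in W$ is an affine function of $x_u$. Conversely, every rational affine function of $x_u$ satisfies all equations (6). The $x_u$ being distinct and $n\ge2$, we get $\dim W=2$ and $\operatorname{rank}A=n-2$ over $\mathbb Q$. By Step B, $\operatorname{rank}A=n-2$ over $\mathbb F_p$, so the solution space over $\mathbb F_p$ has dimension $2$. It contains the affine functions of $x_u$, which form a space of dimension $2$, as the $x_u$ are distinct modulo $p$. Hence it consists of the affine functions, and $(y_u)$ is one of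 them: $y_u=ax_u+b$ for all $u$. $\square$

## 9. Every bad set upstairs projects to a bad set downstairs

We complete the proof of Theorem 2. Fix $\eta$ as in (4), and suppose that $T$ is a bad set of $\mathcal S_\eta$. Step 1 is done in Section 6.

**Step 2. If $T$ meets at least two columns of a block $L$, then $T\cap(L\times\mathbb F_p)$ lies on one line $B_L(a,b)$, and $|T_c|\le1$ for $c\in L$; moreover $T$ meets at least three columns of $L$.** This step shows that above a block $T$ is a single line.

Put $X=\{(\xi_{L,c},\,v-\eta_{L,c}):c\in L,\ v\in T_c\}\subset\{0,\dots,k-1\}\times\mathbb F_p$. By Step 1, $X$ has at most two points in each column, and it meets at least two columns. Two points of $T$ in different columns of $L$ lie on a unique line $B_L(a,b)$, which must contain a third point of $T$. This point lies in a third column of $L$. In terms of $X$: the line $y=ax+b$ through two points of $X$ in different columns contains a third point of $X$. So Lemma 2 applies. It gives $a,b$ with $v-\eta_{L,c}=a\xi_{L,c}+b$ for all $c\in L$ and $v\in T_c$, which is the claim.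

**Step 3. $|T_c|\le1$ for all $c$.** Step 2 leaves open only columns that meet no other column of $T$ in a block; we now treat these.

Suppose $|T_c|=2$. By Step 1, $T_{\pi(c)}=\{y\}$, where $y$ is the midpoint of the two elements of $T_c$. So the points of $T$ in columns $c$ and $\pi(c)$ form one (β) line. Since $T$ is not collinear, there is $e\notin\{c,\pi(c)\}$ with $T_e\ne\emptyset$. If $c,e$ lie in a block, Step 2 gives $|T_c|\le1$, a contradiction. Otherwise $\{c,e\}$ is a two-point line of $\mathcal Q$. The line joining a point of $T$ in column $c$ to one in column $e$ has a third point in $T$. So it is not of type (γ), nor of type (α), and it is of type (β). Hence $\pi(c)=e$ or $\pi(e)=c$. The first is excluded by the choice of $e$. In the second case Step 1, applied to the nonempty column $e$, gives $|T_c|=|T_{\pi(e)}|\le1$, a contradiction.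

**Step 4. The projection of $T$ is a bad set $C$ of $\mathcal Q$, and $T$ is a forbidden lift of it.** This contradicts the choice of $\eta$.

Let $C=\{c:T_c\neq\emptyset\}$. By Step 3 we may write $T_c=\{v_c\}$ for $c\in C$. As $T$ is not collinear, $|C|=|T|\ge3$. By Step 1, case $(1,0)$, we have $\pi(c)\notin C$ for all $c\in C$.

*Any two points of $C$ lie in a block.* Suppose $c,c'\in C$ are distinct and in no common block. Then $\{c,c'\}$ is a two-point line of $\mathcal Q$, with neither $\pi(c)=c'$ nor $\pi(c')=c$. So $\{(c,v_c),(c',v_{c'})\}$ is a (γ) line, and it meets $T$ in exactly two points, a contradiction.

*$C$ is bad.* By what we just proved, two-point lines of $\mathcal Q$ meet $C$ in at most one point. By Step 2, a block meeting $C$ in at least two points meets it in at least three. $C$ is not contained in a two-point line, as $|C|\ge3$; and not in a block, since otherwise $T$ would be collinear by Step 2.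

*The contradiction.* By Step 2, for each $L\in\mathcal L_C$ there are $a_L,b_L\in\mathbb F_p$ with $v_c=a_L\xi_{L,c}+b_L+\eta_{L,c}$ for all $c\in C\cap L$. That is, $\eta|_{I_C}=\Phi_C\big((v_c),(a_L,b_L)\big)$, against (4).

So $\mathcal S_\eta$ has no bad set. It is an MR geometry on $|\mathcal Q|\,p$ points by Section 4, and Theorem 2 is proved. $\blacksquare$

## 10. Geometries on $26p$ points

The 26-point space $\mathcal Q$ of Section 3 with the map (2) is a blueprint with $k=5$. Here
$$(2(k-1)^2)^k=(2\cdot4^2)^5=2^{25},\qquad 2^{|\mathcal Q|}=2^{26}.$$
So Theorem 2 applies to every prime $p>2^{26}$ and gives an MR geometry on $26p$ points with no bad set. This proves Theorem 1(a) and answers the problem in the negative. $\blacksquare$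

## 11. A removable column and all $n\ge10^{12}$

To reach every large $n$ we need freedom in the number of points. Subsets of a bad-set-free space are harmless: deleting points creates no bad set. What deletion can destroy is the colouring, as a truncated line may become monochromatic. So we add to $\mathcal Q$ a point $z$ whose column can be cut down to any size without harm.

**Step 1. A blueprint with 27 points.** Let $\mathcal Q^+$ be $\mathcal Q$ with one more red point $z$ and the following changes of lines.

- Replace $R_0$ by $R_0\cup\{z\}=\{r_0,r_1,r_3,r_9,g_0,z\}$.
- For each $x\in\mathbb Z_{13}\setminus D$ replace the two-point line $\{r_x,g_{\varphi(x)}\}$ by $\{z,r_x,g_{\varphi(x)}\}$, where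

| $x$ | 2 | 4 | 5 | 6 | 7 | 8 | 10 | 11 | 12 |
|---|---|---|---|---|---|---|---|---|---|
| $\varphi(x)$ | 7 | 5 | 10 | 11 | 12 | 9 | 2 | 3 | 4 |
| $x-\varphi(x)$ | 8 | 12 | 8 | 8 | 8 | 12 | 8 | 8 | 8 |

- Add the two-point lines $\{z,g_y\}$ for $y\in\{1,6,8\}$.

By (1), the pairs $\{r_x,g_{\varphi(x)}\}$ are two-point lines of $\mathcal Q$, the differences being $8$ and $12$. The point $z$ is joined to the reds $r_0,r_1,r_3,r_9$ by the enlarged $R_0$, and to each of the nine other reds by exactly one new three-point line. It is joined to $g_0$ by the enlarged $R_0$. The values $\varphi(x)$ are distinct and nonzero, so nine further greens are each joined to $z$ once, and the remaining greens $g_1,g_6,g_8$ are joined to $z$ by the added pairs. Pairs not involving $z$ are joined as before. So $\mathcal Q^+$ is a linear space. All its lines have both colours, so it is an MR geometry, with $27$ points and largest line size $6$.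

Keep $\pi$ on $\mathcal Q$, as in (2), and put $\pi(z)=g_1$. The pairs $\{c,\pi(c)\}$ with $c\in\mathcal Q$ have differences $2$ and $5$, so they are not among the enlarged pairs and are still two-point lines. $\{z,g_1\}$ is a two-point line, and $\pi(g_1)=r_6\neq z$. So $(\mathcal Q^+,\pi)$ is a blueprint. Two further properties are what we wanted:
$$\pi(c)\neq z\ \text{ for all }c,\qquad L\setminus\{z\}\ \text{has both colours for every block }L\ni z.\tag{7}$$
The second holds since these sets $L\setminus\{z\}$ are $R_0$ and the pairs $\{r_x,g_{\varphi(x)}\}$.

**Step 2. Truncating the column of $z$.** We show: *for every prime $p>50^6$ and every $0\le s\le p$ there is an MR geometry on $26p+s$ points with no proper linear space as a subspace.*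

For $k=6$ we have $(2(k-1)^2)^k=50^6>2^{27}$, so by Theorem 2 there is a blow-up $\mathcal S$ of $\mathcal Q^+$ with no bad set. Choose $Z\subseteq\mathbb F_p$ with $|Z|=s$. Delete all points $(z,v)$ with $v\notin Z$, and give the set $\mathcal S'$ of remaining points the induced lines $\ell\cap\mathcal S'$ with at least two points. Then (I1) and (I2) hold. (I3) holds because any column other than that of $z$ is untouched and contains three non-collinear points.

A bad set $T$ of $\mathcal S'$ would be bad in $\mathcal S$. Indeed, $T\subseteq\mathcal S'$ gives $\ell\cap T=(\ell\cap\mathcal S')\cap T$, so no line of $\mathcal S$ meets $T$ in exactly two points. And $T$ is not in a line $\ell$ of $\mathcal S$: as $T$ has at least two points, $\ell\cap\mathcal S'$ would then be a line of $\mathcal S'$ containing $T$. So $\mathcal S'$ has no bad set.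

No line of $\mathcal S'$ is monochromatic. Only lines meeting the column of $z$ are affected:

- a line $B_L(a,b)$ with $z\in L$ keeps its points in the columns $L\setminus\{z\}$, which have both colours by (7);
- a (β) line for column $z$ keeps its green point in column $g_1$, so if at least two points remain it has both colours;
- a (β) line for a column $c\neq z$ does not meet column $z$, since $\pi(c)\ne z$ by (7);
- a (γ) line is either unchanged or reduced to at most one point, and then it is no longer a line.

So $\mathcal S'$ is an MR geometry, with $26p+s$ points.

**Step 3. Covering all $n\ge10^{12}$.** We choose $p$ with $26p<n<27p$. Let $y=n/27$, so that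
$$y>3.7\cdot10^{10}>50^6=1.5625\cdot10^{10}.$$
By Schoenfeld (Math. Comp. 30 (1976), 337–360), for $x\ge2010760$ there is a prime in $(x,\,x+x/16597)$. Hence there is a prime $p$ with $y<p<y+y/16597<\frac{27}{26}y$. Then $26p<27y=n<27p$ and $p>50^6$. Put $s=n-26p\in(0,p)$. Step 2 gives an MR geometry on $26p+s=n$ points containing no proper linear space as a subspace. (If one only wants all sufficiently large $n$, the prime number theorem suffices here.)

So the integers $n$ for which every MR geometry on $n$ points contains a proper linear space are all below $10^{12}$, and there are only finitely many of them. This proves Theorem 1(b). $\blacksquare$
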